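\title{Deciding finite presentability of inverse subsemigroups of free inverse semigroups}

\begin{abstract}
We give an algorithm which, given finitely many elements of a free inverse semigroup of finite rank, decides whether the inverse subsemigroup that they generate is finitely presented, and computes a finite presentation when it is. The proof has two parts. First, for a finitely generated inverse semigroup of pairs $(A,g)$, where $A$ is a finite subset of a finitely generated group and $1,g\in A$, finite presentability is shown to be equivalent to a geometric condition: certain pairs of finite subgraphs of a Cayley graph, called obstructions, must have bounded gap. Second, this condition is expressed in the monadic second-order theory of the Cayley graph of the group, which is decidable when the group is free. The method extends to virtually free groups, to their Margolis--Meakin expansions, and to free inverse monoids.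
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $FI_n$ be the free inverse semigroup on $X=\{x_1,\dots,x_n\}$. Its elements are represented by the non-empty words over $X\cup X^{-1}$, and its word problem is decidable: a word is read as a path from $1$ in the Cayley tree of the free group on $X$, and the element that it represents is determined by the end of this path together with the set of vertices visited. For a set $Y$ and a set $R$ of pairs of non-empty words over $Y\cup Y^{-1}$, let $\mathrm{Inv}\langle Y\mid R\rangle$ be the quotient of the free inverse semigroup on $Y$ by the congruence generated by $R$. An inverse semigroup is \emph{finitely presented} if it is isomorphic to $\mathrm{Inv}\langle Y\mid R\rangle$ for some finite $Y$ and $R$.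

A finitely generated subgroup of a free group is free of finite rank, so for free groups there is nothing to decide. For free inverse semigroups the situation depends on the rank. Oliveira and Silva \cite{OS} proved that every finitely generated inverse subsemigroup of $FI_1$ is finitely presented, and that there is a finitely generated inverse subsemigroup of a free inverse semigroup of rank at least $2$ which is not. This leads to the following question, which comes from Cho and Ruskuc \cite{CR}.

\medskip
\noindent\textbf{Question.} \emph{Is there an algorithm which, given $n\ge 2$ and a non-empty finite set of non-empty words over $X\cup X^{-1}$, decides whether the inverse subsemigroup of $FI_n$ generated by the elements that these words represent is finitely presented?}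
\medskip

The definition suggests no procedure. Finite presentability asks for a finite set of relations from which each of the infinitely many relations of the subsemigroup can be derived, and a plain search confirms neither this statement nor its negation, even though the word problem is decidable. One might therefore guess that the answer is no. On the other hand, all the data of the problem are finite pieces of a tree, moved around by a group of symmetries of the tree, and it is this second feature that prevails.

\begin{theorem}\label{thm:main}
There is an algorithm which, given $n\ge1$ and a non-empty finite set of non-empty words over $X\cup X^{-1}$, decides whether the inverse subsemigroup $S$ of $FI_n$ that they generate is finitely presented. If $S$ is finitely presented, the algorithm also outputs a finite presentation of $S$ on the given generators.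
\end{theorem}

Here is the plan. A generator of $S$ is a pair $(A_i,g_i)$ consisting of a finite set and a group element. We take the Cayley graph $\Gamma$ of the group generated by the $g_i$ and attach to each edge a translate of $A_i$, its \emph{tile}; two words in the generators are equal in $S$ exactly when their paths in $\Gamma$ have the same end and cover the same set by tiles (Section~\ref{sec:tiles}). A relation from a fixed finite set involves only tile unions of bounded diameter, so it cannot involve two distant points $a$ and $b$ at once. We therefore study pairs of finite subgraphs $C$ and $D$, where the tiles of $C$ miss $a$ and the tiles of $D$ miss $b$, and ask whether putting $C$ and $D$ together creates a relation that is present in neither. When it does, the pair is an obstruction. Theorem~\ref{thm:criterion} states that $S$ is finitely presented if and only if the distances $d(a,b)$ over all obstructions are bounded; Section~\ref{sec:criterion} introduces it through an example, and Sections~\ref{sec:nec} and~\ref{sec:suf} prove it. The freeness of the group plays no role in this part. In Section~\ref{sec:mso} the condition is written as a sentence of monadic second-order logic about the Cayley tree,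 and Rabin's theorem \cite{Rabin} decides it. Section~\ref{sec:ext} treats virtually free groups, their Margolis--Meakin expansions and free inverse monoids, and determines, for every finitely generated group, when its Margolis--Meakin expansion with the identity removed is finitely presented.

\section{Background}\label{sec:background}

\subsection*{Inverse semigroups}
A semigroup is \emph{inverse} if each element $s$ has a unique $s^{-1}$ with $ss^{-1}s=s$ and $s^{-1}ss^{-1}=s^{-1}$; equivalently, each element has at least one such partner and the idempotents commute. We use the following standard facts. One has $(st)^{-1}=t^{-1}s^{-1}$. The element $ss^{-1}$ is idempotent, and if $e$ is idempotent then so is $ses^{-1}$, and $se=(ses^{-1})s$. The relation $s\le t$, defined by $s=et$ for some idempotent $e$, is a partial order, and $etf\le t$ for all idempotents $e,f$, because $tf=(tft^{-1})t$. Homomorphisms preserve inverses. The partial injections of a set $V$, written on the right and composed as relations, form the \emph{symmetric inverse monoid} on $V$. A map from $Y$ to an inverse semigroup $T$ extends uniquely to a homomorphism from the free inverse semigroup on $Y$, and this factors through $\mathrm{Inv}\langle Y\mid R\rangle$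 exactly when the two sides of each relation in $R$ have the same image in $T$.

Throughout, $Y=\{y_1,\dots,y_m\}$ and $\hat Y=Y\cup Y^{-1}$; the set of non-empty words over $\hat Y$ is $\hat Y^+$. If $S$ is generated as an inverse semigroup by $s_1,\dots,s_m$, we write $[w]\in S$ for the value of $w\in\hat Y^+$ under $y_i\mapsto s_i$, and call a relation $u=v$ \emph{true} if $[u]=[v]$. We write $S=\mathrm{Inv}\langle Y\mid R\rangle$ if $R$ consists of true relations and the induced surjection $\mathrm{Inv}\langle Y\mid R\rangle\to S$ is injective, that is, if every true relation holds in $\mathrm{Inv}\langle Y\mid R\rangle$. The generating set may be fixed once and for all.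

\begin{lemma}\label{lem:gens}
If $S$ is finitely presented and generated by $s_1,\dots,s_m$, then $S=\mathrm{Inv}\langle Y\mid R\rangle$ for some finite set $R$ of true relations.
\end{lemma}

\begin{proof}
Identify $S$ with $\mathrm{Inv}\langle Z\mid R'\rangle$, where $Z$ and $R'$ are finite. For $z\in Z$ choose a word $\zeta_z$ over $\hat Y$ with $[\zeta_z]=z$ in $S$, and for $y\in Y$ choose a word $\eta_y$ over $Z\cup Z^{-1}$ representing $[y]$. For a word $v$ over $Z\cup Z^{-1}$ let $v(\zeta)$ be the result of substituting $\zeta_z^{\pm1}$ for $z^{\pm1}$. Let $R$ consist of the relations $u(\zeta)=v(\zeta)$ for $(u,v)\in R'$ and $y=\eta_y(\zeta)$ for $y\in Y$. These relations are true, so there is a surjection $\mathrm{Inv}\langle Y\mid R\rangle\to S$. The map $z\mapsto\zeta_z$ respects $R'$ and so induces a homomorphism $S\to\mathrm{Inv}\langle Y\mid R\rangle$. The composite $\mathrm{Inv}\langle Y\mid R\rangle\to S\to\mathrm{Inv}\langle Y\mid R\rangle$ sends $y$ to $\eta_y(\zeta)=y$, so it is the identity, and the surjection is injective.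
\end{proof}

\subsection*{The ambient monoid}
Let $H$ be a group with a finite generating set $X$, and let $d(g,h)$ be the least length of a word over $X\cup X^{-1}$ representing $g^{-1}h$. This metric is invariant under left multiplication and its balls are finite. Put
\[
Sz(H)=\{(A,g): A\subseteq H \text{ finite},\ 1,g\in A\},\qquad (A,g)(B,h)=(A\cup gB,\,gh).
\]
This is a monoid with identity $(\{1\},1)$. Its idempotents are the pairs $(A,1)$, which commute, and $(g^{-1}A,g^{-1})$ is an inverse of $(A,g)$, since $(A,g)(g^{-1}A,g^{-1})=(A,1)$ and $(g^{-1}A,g^{-1})(A,g)=(g^{-1}A,1)$. So $Sz(H)$ is an inverse monoid.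

Let $F$ be the free group on $X=\{x_1,\dots,x_n\}$. Munn's theorem (Munn, Scheiblich) says that $FI_n$ is isomorphic to the inverse subsemigroup of $Sz(F)$ consisting of the pairs $(A,g)$ such that $|A|\ge2$ and $A$ is the vertex set of a subtree of the Cayley tree; a word corresponds to the pair $(A,g)$ in which $A$ is the set of vertices visited by the path from $1$ with that label and $g$ is the end of the path. For example, $tt^{-1}x^2$ corresponds to $(\{1,t,x,x^2\},x^2)$. We identify $FI_n$ with this subsemigroup.

\subsection*{Labeled graphs}
A \emph{$Y$-graph} is a directed graph, with loops and multiple edges allowed, whose edges are labeled by elements of $Y$. A path may traverse an edge labeled $y$ forward, reading $y$, or backward, reading $y^{-1}$; the \emph{label} of the path is the word read, which is empty for a path with no edge. Connectedness refers to such paths. In a finite connected graph any two vertices are joined by a path through all edges; a closed path at $p$ through all edges is a \emph{tour} at $p$. A \emph{morphism} is a map of directed graphs that preserves labels.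

A $Y$-graph $\Phi$ is \emph{inverse} if at each vertex, for each label, there is at most one outgoing and at most one incoming edge. Then a word $w$ labels at most one path from a given vertex $q$; if it labels one, $w$ is \emph{readable} from $q$ and we write $q\cdot w$ for the end. The map $q\mapsto q\cdot w$ is a partial injection of $V(\Phi)$, and $w^{-1}$ induces its inverse. We say that $\Phi$ \emph{satisfies} $u=v$ if $u$ and $v$ induce the same partial injection. Two facts will be used repeatedly.
\begin{itemize}
\item[(G1)] If an inverse $Y$-graph satisfies every relation of $R$, then it satisfies every relation that holds in $\mathrm{Inv}\langle Y\mid R\rangle$. Indeed, the letters of $Y$ define a homomorphism from $\mathrm{Inv}\langle Y\mid R\rangle$ to the symmetric inverse monoid on the vertex set.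
\item[(G2)] Two morphisms from a connected $Y$-graph to an inverse $Y$-graph that agree at one vertex $p$ are equal. Indeed, the image of a path from $p$ is determined by its label.
\end{itemize}

\section{Tiles and full graphs}\label{sec:tiles}

From now on $S$ is the inverse subsemigroup of $Sz(H)$ generated by $s_i=(A_i,g_i)$, $1\le i\le m$. We write $[w]=(A_w,g_w)$ and $G=\langle g_1,\dots,g_m\rangle\le H$.

Let $\Gamma$ be the $Y$-graph with vertex set $G$ and, for each $h\in G$ and $1\le i\le m$, an edge $(h,i)$ from $h$ to $hg_i$ labeled $y_i$. It is inverse, and so are its subgraphs; every word $w$ labels exactly one path $\pi_h(w)$ from each vertex $h$. The graph $\Gamma$ records the second coordinates of elements of $S$. To record the first, give the edge $e=(h,i)$ the \emph{tile} $\tau(e)=hA_i\subseteq H$, which contains both endpoints of $e$. For a subgraph $P$ let $\tau(P)$ be the union of the tiles of its edges. In expressions such as $\tau(\pi_h(w))$ and $\pi_h(w)\subseteq P$ a path stands for the subgraph that it traces. The group $G$ acts on $\Gamma$ by left multiplication, and $\tau(gP)=g\tau(P)$.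

\begin{lemma}\label{lem:paths}
Let $h\in G$ and $w,u,v\in\hat Y^+$. The path $\pi_h(w)$ ends at $hg_w$, and $\tau(\pi_h(w))=hA_w$. Hence $[u]=[v]$ if and only if $\pi_h(u)$ and $\pi_h(v)$ have the same end and the same tile union.
\end{lemma}

\begin{proof}
For $w=y_i$ this is the definition. For $w=y_i^{-1}$ the path traverses $(hg_i^{-1},i)$ backward, ends at $hg_i^{-1}$ and has tile $hg_i^{-1}A_i$, in agreement with $[y_i^{-1}]=(g_i^{-1}A_i,g_i^{-1})$. If the statement holds for $u$ and $v$, then $\pi_h(uv)$ ends at $hg_ug_v$ and has tile union $hA_u\cup hg_uA_v=hA_{uv}$.
\end{proof}

An element of $S$ remembers which points were covered, not which edges covered them. So a path may be rerouted through any edges whose tiles are already covered. The next definition collects these edges. For a finite set $B\subseteq H$ let $\Gamma_B$ be the finite graph with vertex set $G\cap B$ and all edges $e$ of $\Gamma$ with $\tau(e)\subseteq B$.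

\begin{definition}
Let $P\subseteq\Gamma$ be a finite connected subgraph with at least one edge. Every vertex of $P$ is an endpoint of an edge of $P$, so $P\subseteq\Gamma_{\tau(P)}$. The \emph{closure} $\operatorname{cl}(P)$ is the connected component of $\Gamma_{\tau(P)}$ that contains $P$. A subgraph $P$ is \emph{full} if it is finite, connected, has at least one edge, and $P=\operatorname{cl}(P)$.
\end{definition}

\begin{lemma}\label{lem:closure}
Let $P\subseteq \Gamma$ be finite and connected with at least one edge. Then $\tau(\operatorname{cl}(P))=\tau(P)$, the graph $\operatorname{cl}(P)$ is full, and $\operatorname{cl}(P)\subseteq N$ for every full graph $N\supseteq P$.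
\end{lemma}

\begin{proof}
From $P\subseteq\operatorname{cl}(P)\subseteq\Gamma_{\tau(P)}$ we get $\tau(\operatorname{cl}(P))=\tau(P)$, so $\operatorname{cl}(\operatorname{cl}(P))$ is the same component of the same graph $\Gamma_{\tau(P)}$. If $P\subseteq N$ with $N$ full, then $\operatorname{cl}(P)$ is a connected subgraph of $\Gamma_{\tau(N)}$ that meets its component $N$.
\end{proof}

The following lemma is the link between relations and graphs, and it is used in both halves of the proof of the criterion. It says that an inverse graph satisfying the true relations with tile union $\tau(P)$ contains an image of all of $\operatorname{cl}(P)$, with its cycles closed up, as soon as one can read in it a word that runs through $P$.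

\begin{lemma}[Completion]\label{lem:completion}
Let $P\subseteq\Gamma$ be finite and connected with at least one edge, let $h\in V(P)$, and let $t$ label a path in $P$ from $h$ through all edges of $P$. Let $\Phi$ be an inverse $Y$-graph that satisfies every true relation $u=v$ with $A_u=h^{-1}\tau(P)$. If $t$ is readable in $\Phi$ from a vertex $q$, then there is a unique morphism $\operatorname{cl}(P)\to\Phi$ with $h\mapsto q$.
\end{lemma}

\begin{proof}
The word $tt^{-1}$ labels a closed path at $h$ with tile union $\tau(P)$, and $q\cdot tt^{-1}=q$. Let $t'$, possibly empty, label a path in $\operatorname{cl}(P)$ from $h$. Its tiles lie in $\tau(P)$, so by Lemma~\ref{lem:paths} the relation $tt^{-1}t't'^{-1}=tt^{-1}$ is true, with first coordinate $h^{-1}\tau(P)$. Since $\Phi$ satisfies it, the left side is readable from $q$, and hence $t'$ is readable from $q\cdot tt^{-1}=q$. If $t'$ and $t''$ label paths in $\operatorname{cl}(P)$ from $h$ with the same end, then $tt^{-1}t'=tt^{-1}t''$ is true with the same first coordinate, so $q\cdot t'=q\cdot t''$. We may therefore send the end of the path labeled $t'$ to $q\cdot t'$. If an edge of $\operatorname{cl}(P)$ labeled $y$ leaves the end of that path, then $t'y$ also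 labels a path in $\operatorname{cl}(P)$, so $\Phi$ has an edge labeled $y$ from $q\cdot t'$ to $q\cdot t'y$; send the first edge to the second. This is a morphism, and it is unique by (G2).
\end{proof}

\section{Obstructions and the criterion}\label{sec:criterion}

We begin with a semigroup in which the failure of finite presentability can be seen by hand.

\begin{example}\label{ex:bad}
Let $X=\{x,t\}$ and let $S\le FI_2$ be generated by $tt^{-1}x^2$ and $t^{-1}tx^3$. Thus
\[
A_1=\{1,x,x^2,t\},\quad g_1=x^2,\qquad A_2=\{1,x,x^2,x^3,t^{-1}\},\quad g_2=x^3,\qquad G=\langle x\rangle .
\]
The point $x^kt$ lies only in the tile of the edge $(x^k,1)$, and $x^kt^{-1}$ lies only in the tile of $(x^k,2)$. So a tile union determines the edges that produced it: two paths have the same tile union exactly when they use the same edges, and every finite connected subgraph with at least one edge is full.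

Fix $N\ge1$ and put $\lambda=y_1^Ny_2$ and $\mu=y_2y_1^N$. Both words lead from $1$ to $x^{2N+3}$, and the two paths together form a cycle $\Delta$ (Figure~\ref{fig:bad}). It consists of the \emph{even path} $1\to x^2\to\cdots\to x^{2N}$ and the \emph{odd path} $x^3\to x^5\to\cdots\to x^{2N+3}$, with labels $y_1$, and of the edges $\beta_0\colon 1\to x^3$ and $\beta_1\colon x^{2N}\to x^{2N+3}$, with labels $y_2$. The paths from $1$ labeled $\lambda\lambda^{-1}\mu$ and $\mu\mu^{-1}\lambda$ both use all edges of $\Delta$ and end at $x^{2N+3}$, so
\begin{equation}\label{eq:rho}
\lambda\lambda^{-1}\mu=\mu\mu^{-1}\lambda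
\end{equation}
is a true relation. In the group $G$ the cycle $\Delta$ can be cut into $N$ squares by $y_2$-edges. In $S$ this is not allowed: an intermediate $y_2$-edge covers a point outside $\tau(\Delta)$ and changes the element.

We show that \eqref{eq:rho} does not follow from the true relations $u=v$ with $\operatorname{diam}A_u<2N+2$. Let $C=\Delta\setminus\beta_1$ and $D=\Delta\setminus\beta_0$ (only the edges are deleted). Glue disjoint copies of $C$ and $D$ along the even path only, to obtain a tree $Q$ with two copies of the odd path, and let $\theta\colon Q\to\Gamma$ be the natural morphism. The tree $Q$ is inverse. Put $a=x^{2N}t^{-1}\in\tau(\beta_1)$ and $b=t^{-1}\in\tau(\beta_0)$; then $a^{-1}b=tx^{-2N}t^{-1}$ and $d(a,b)=2N+2$. Let $u=v$ be true with $\operatorname{diam}A_u<2N+2$, and let $u$ label a path in $Q$ from $q$ to $q'$. The tiles of its image in $\Gamma$ do not contain both $a$ and $b$, so the path avoids $\beta_1$ or $\beta_0$. Deleting either edge cuts $Q$ into two pieces, on each of which $\theta$ is injective, and the path lies in one piece. In $\Gamma$ the path from $\theta(q)$ labeled $v$ uses the same edges and has the same end as the one labeled $u$, so it lifts to a path from $q$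 to $q'$ in that piece. The roles of $u$ and $v$ can be exchanged, so $Q$ satisfies $u=v$. But $Q$ does not satisfy \eqref{eq:rho}: from the vertex $1$, the left side leads to the copy of $x^{2N+3}$ in $C$ and the right side to the copy in $D$. By (G1) the claim follows. A finite set of true relations has bounded diameters, so by Lemma~\ref{lem:gens} this $2$-generated inverse subsemigroup of $FI_2$ is not finitely presented.
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[font=\small]
\node (a0) at (0,1.2) {$1$}; \node (a1) at (1.5,1.2) {$x^2$}; \node (a2) at (3,1.2) {$x^4$};
\node (b0) at (0,0) {$x^3$}; \node (b1) at (1.5,0) {$x^5$}; \node (b2) at (3,0) {$x^7$};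
\draw[->,very thick] (a0)--(a1); \draw[->,very thick] (a1)--(a2);
\draw[->] (b0)--(b1); \draw[->] (b1)--(b2);
\draw[->] (a0)--node[left]{$\beta_0$}(b0); \draw[->] (a2)--node[right]{$\beta_1$}(b2);
\node at (1.5,-0.7) {$\Delta$};
\node (c0) at (6,1.2) {$1$}; \node (c1) at (7.5,1.2) {$x^2$}; \node (c2) at (9,1.2) {$x^4$};
\node (d0) at (6,0) {$x^3$}; \node (d1) at (7.5,0) {$x^5$}; \node (d2) at (9,0) {$x^7$};
\node (e0) at (6,2.4) {$x^3$}; \node (e1) at (7.5,2.4) {$x^5$}; \node (e2) at (9,2.4) {$x^7$};
\draw[->,very thick] (c0)--(c1); \draw[->,very thick] (c1)--(c2);
\draw[->] (d0)--(d1); \draw[->] (d1)--(d2); \draw[->] (e0)--(e1); \draw[->] (e1)--(e2);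
\draw[->] (c0)--node[left]{$\beta_0$}(d0); \draw[->] (c2)--node[right]{$\beta_1$}(e2);
\node at (7.5,-0.7) {$Q$};
\end{tikzpicture}
\caption{The semigroup generated by $tt^{-1}x^2$ and $t^{-1}tx^3$, with $N=2$. Horizontal edges are labeled $y_1$ and vertical edges $y_2$. Left: the cycle $\Delta$ in $\Gamma$. Right: the tree $Q$ obtained by gluing $C=\Delta\setminus\beta_1$ (lower two rows) and $D=\Delta\setminus\beta_0$ (upper two rows) along the thick path only. A relation too short to involve both $\beta_0$ and $\beta_1$ is satisfied by $Q$.}
\label{fig:bad}
\end{figure}

What made the argument work is that one cannot pass from the common part of $C$ and $D$ into the rest of $C$ without covering $b$, nor into the rest of $D$ without covering $a$. We make this the definition. For $a\in H$ let $E_a$ be the set of edges $e$ of $\Gamma$ with $a\in\tau(e)$. For a subgraph $N$ let $N-a$ be $N$ with the edges in $E_a$ deleted and all vertices kept, and let $\operatorname{comp}_p(N)$ be the connected component of a vertex $p$ in $N$.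

\begin{definition}\label{def:linked}
A \emph{linked pair} $(C,D;a,b)$ consists of full graphs $C,D$ and elements $a,b\in\tau(C)\cup\tau(D)$ with $a\notin\tau(C)$ and $b\notin\tau(D)$, such that for some vertex $p$ of $C\cap D$
\[
\operatorname{comp}_p(C-b)=\operatorname{comp}_p(D-a).
\]
This graph is called a \emph{junction} of the pair, and $d(a,b)$ is its \emph{gap}. The pair is \emph{consistent} if $C\cup D$ is full and $C\cap D$ is connected; otherwise it is an \emph{obstruction}.
\end{definition}

Note that $a\in\tau(D)$ and $b\in\tau(C)$, that the definition is symmetric under $(C,D;a,b)\leftrightarrow(D,C;b,a)$, and that $G$ acts on linked pairs, preserving gap and consistency. The two ways of being an obstruction are the two ways in which $C$ and $D$ together produce a new relation: the union of their tiles may admit a further edge, or $C\cup D$ may contain a cycle that passes through two components of $C\cap D$.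

\begin{lemma}\label{lem:junction}
A junction $J$ of a linked pair $(C,D;a,b)$ is a connected component of $C\cap D$. Every edge of $C$ that is incident with $J$ and not in $J$ belongs to $E_b$, and every edge of $D$ that is incident with $J$ and not in $J$ belongs to $E_a$.
\end{lemma}

\begin{proof}
Let $J=\operatorname{comp}_p(C-b)=\operatorname{comp}_p(D-a)$. It is connected and lies in $C\cap D$, so $J\subseteq\operatorname{comp}_p(C\cap D)$. The edges of $C\cap D$ avoid $E_b$ because $b\notin\tau(D)$, so $C\cap D\subseteq C-b$ and $\operatorname{comp}_p(C\cap D)\subseteq J$. The second statement holds because $J$ is a component of $C-b$ and of $D-a$.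
\end{proof}

\begin{theorem}\label{thm:criterion}
Let $H$ be a finitely generated group and let $S$ be a finitely generated inverse subsemigroup of $Sz(H)$. Then $S$ is finitely presented if and only if the gaps of obstructions are bounded.
\end{theorem}

In Example~\ref{ex:bad}, both $C-b$ and $D-a$ equal $\Delta\setminus\{\beta_0,\beta_1\}=C\cap D$, which is disconnected, so $(C,D;a,b)$ is an obstruction of gap $2N+2$, with the even path as a junction. At the other extreme, take $S=FI_n$ with generators $(\{1,x_i\},x_i)$. Then $\Gamma$ is the Cayley tree, the tile of an edge is its pair of endpoints, and the full graphs are the finite subtrees with at least one edge. The union and the intersection of two subtrees with a common vertex are subtrees, so there are no obstructions. The next example has the same graph $\Gamma$ as Example~\ref{ex:bad} but smaller tiles, and the opposite outcome.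

\begin{example}\label{ex:good}
Let $S\le FI_1$ be generated by $x^2$ and $x^3$. Write $k$ for $x^k$ and $[r,s]$ for $\{x^r,\dots,x^s\}$, an interval of \emph{length} $s-r$. The edges $k\to k+2$ and $k\to k+3$ have tiles $[k,k+2]$ and $[k,k+3]$, and the tile union of a connected graph with an edge is an interval. The graph $\Gamma_{[0,3]}$ is the path with vertices $2,0,3,1$ in this order, and each further point $k$ is joined to $k-2$; so $\Gamma_I$ is connected, with tile union $I$, for every interval $I$ of length at least $3$.

Obstructions exist. Take $C=\Gamma_{[0,3]}$, $D=\Gamma_{[1,4]}$, $a=4$, $b=0$. The only edge of $C-b$, of $D-a$ and of $C\cap D$ is $1\to3$, so the pair is linked, while the vertex $2$ is isolated in $C\cap D$. The gap is $4$, and the new relation comes from the $5$-cycle $C\cup D=\Gamma_{[0,4]}$.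

No obstruction has gap at least $7$. Let $(C,D;a,b)$ be linked at $p$, with $\tau(C)=[r,s]$, $\tau(D)=[r',s']$ and gap at least $7$. Neither interval contains the other, so by symmetry we may assume $r\le b<r'\le p\le s<a\le s'$. Since $C$ is the component of $p$ in $\Gamma_{[r,s]}$ and tiles are intervals, $\operatorname{comp}_p(C-b)=\operatorname{comp}_p(\Gamma_{[b+1,s]})$, and in the same way $\operatorname{comp}_p(D-a)=\operatorname{comp}_p(\Gamma_{[r',a-1]})$. The lengths of $[b+1,s]$ and $[r',a-1]$ add up to $(a-b-2)+(s-r')\ge5$, so one of them is at least $3$. That interval is the vertex set of the junction, so it lies in the other interval, which then also has length at least $3$ and is also the vertex set of the junction. Thus $r'=b+1$, $s=a-1$ and $s-r'\ge5$. It follows that $C=\Gamma_{[r,s]}$ and $D=\Gamma_{[r',s']}$, and that $C\cap D=\Gamma_{[r',s]}$ is connected. A tile in $[r,s']$ that starts below $r'$ ends at or below $r'+2\le s$, so each tile in $[r,s']$ lies in $[r,s]$ or in $[r',s']$, and $C\cup D=\Gamma_{[r,s']}$ is full. By Theorem~\ref{thm:criterion}, $S$ is finitely presented, in agreement with \cite{OS}.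
\end{example}

\section{Finite presentations bound the gaps}\label{sec:nec}

By Lemma~\ref{lem:gens}, the ``only if'' part of Theorem~\ref{thm:criterion} is a consequence of the following statement, whose proof generalizes Example~\ref{ex:bad}.

\begin{proposition}\label{prop:nec}
Let $S=\mathrm{Inv}\langle Y\mid R\rangle$ with $R$ finite, and let $K=\max\{\operatorname{diam}A_u:(u,v)\in R\}$, or $K=0$ if $R=\emptyset$. Then every linked pair of gap greater than $K$ is consistent.
\end{proposition}

\begin{proof}
Let $(C,D;a,b)$ be a linked pair with $d(a,b)>K$, and let $J$ be a junction, containing the vertex $p$. Let $Q$ be obtained from the disjoint union of $C$ and $D$ by identifying the two copies of $J$, and let $\theta\colon Q\to\Gamma$ be the natural morphism. It is injective on $C$ and on $D$, and its image is $C\cup D$. The graph $Q$ is what $C\cup D$ would be if $C$ and $D$ interacted only along $J$. We show that $Q$ satisfies all true relations, and deduce that $\theta$ is an isomorphism onto $\operatorname{cl}(C\cup D)$.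

\emph{Step 1: $Q$ is inverse.} Suppose that two distinct edges of $Q$ have the same label and both leave, or both enter, a vertex $q$. They have the same image $f$ in the inverse graph $\Gamma$, so one comes from $C$ and the other from $D$, and $q\in J$. Then $f$ is an edge of $C\cap D$ incident with $J$, so $f\in J$ by Lemma~\ref{lem:junction}, and its two copies were identified. This is a contradiction.

\emph{Step 2: $Q$ satisfies $R$.} Let $(u,v)\in R$, let $u$ label a path in $Q$ from $q$ to $q'$, and put $h=\theta(q)$. The image of the path is $P=\pi_h(u)$, and $\tau(P)=hA_u$ has diameter at most $K<d(a,b)$, so it misses $a$ or $b$. By symmetry, say it misses $a$. Delete from $Q$ the edges that map into $E_a$. None of them is in $C$, because $a\notin\tau(C)$, so what remains is $C$ and $D-a$ glued along $J$. As $J$ is a whole component of $D-a$, the components of what remains are $C$ and the components of $D-a$ other than $J$. Our path lies in one of these, say $N$, and $\theta$ is injective on $N$.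

In Example~\ref{ex:bad} the path labeled $v$ used the same edges as $P$. In general it only has the same tile union, so we need the fullness of $C$ and $D$ to see that $\operatorname{cl}(P)\subseteq\theta(N)$. If $N=C$, this is Lemma~\ref{lem:closure}. If $N$ is a component of $D-a$, then $\operatorname{cl}(P)\subseteq D$ by Lemma~\ref{lem:closure}, the edges of $\operatorname{cl}(P)$ avoid $E_a$ because $a\notin\tau(P)=\tau(\operatorname{cl}(P))$, and $\operatorname{cl}(P)$ is connected and meets $N$; so it lies in $N$. By Lemma~\ref{lem:paths}, $\pi_h(v)$ starts at $h$, has its tiles in $\tau(P)$ and ends at $\theta(q')$. Hence $\pi_h(v)\subseteq\operatorname{cl}(P)\subseteq\theta(N)$, and it lifts to a path in $N$ from $q$ to $q'$ labeled $v$. Since $A_u=A_v$, the same argument applies with $u$ and $v$ exchanged, so $Q$ satisfies $u=v$. By (G1), $Q$ satisfies every true relation.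

\emph{Step 3: consistency.} Let $w$ be the label of a tour of $C$ at $p$ followed by a tour of $D$ at $p$. It labels a path in $C\cup D$ from $p$ through all edges, and it is readable in $Q$ from $p$. Put $\Delta=\operatorname{cl}(C\cup D)$. Lemma~\ref{lem:completion} gives a morphism $\psi\colon\Delta\to Q$ with $\psi(p)=p$. By (G2), the morphism $\theta\circ\psi\colon\Delta\to\Gamma$ is the inclusion and $\psi\circ\theta\colon Q\to Q$ is the identity, since both fix $p$ and both $\Delta$ and $Q$ are connected. So $\theta$ is an isomorphism from $Q$ onto $\Delta$. Surjectivity gives $C\cup D=\Delta$, which is full. A vertex or edge of $C\cap D$ outside $J$ would have two preimages, so $C\cap D=J$, which is connected.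
\end{proof}

\begin{remark}
Step 1 uses only that $J$ is a component of $C\cap D$. The condition of being linked enters in Step 2, where it confines a path that misses $a$ to a piece of $Q$ lying on one side. The bound on the gap cannot be dropped: the finitely presented semigroup of Example~\ref{ex:good} has an obstruction of gap $4$.
\end{remark}

\section{Bounded gaps give a finite presentation}\label{sec:suf}

Let $\kappa=\max_i\operatorname{diam}A_i$, the largest diameter of a tile, and let $K\ge\kappa$ be an integer. The set
\[
S_K=\{(A,g)\in S:\operatorname{diam}A\le 2K\}
\]
is finite, because such an $A$ contains $1$ and so lies in the ball of radius $2K$ about $1$. It contains $[y]$ for all $y\in\hat Y$. For $t\in S_K$ choose $c(t)\in\hat Y^+$ with $[c(t)]=t$, and let $R_K$ be the finite set of true relations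
\[
y=c([y])\quad(y\in\hat Y),\qquad c(t)c(t')=c(tt')\quad(t,t',tt'\in S_K).
\]
If the gaps of obstructions are bounded, we may take for $K$ any bound that is at least $\kappa$, so the next proposition completes the proof of Theorem~\ref{thm:criterion}.

\begin{proposition}\label{prop:suf}
If $K\ge\kappa$ and every linked pair of gap greater than $K$ is consistent, then $S=\mathrm{Inv}\langle Y\mid R_K\rangle$.
\end{proposition}

Let $M=\mathrm{Inv}\langle Y\mid R_K\rangle$; words also denote their images in $M$. We must show that every true relation holds in $M$. For small diameter this is what $R_K$ was built for.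

\begin{lemma}\label{lem:small}
If $\operatorname{diam}A_w\le2K$, then $w=c([w])$ in $M$. Hence every true relation $u=v$ with $\operatorname{diam}A_u\le 2K$ holds in $M$.
\end{lemma}

\begin{proof}
Induct on the length of $w$. For a letter the relation is in $R_K$. If $w=w'y$ with $w'$ non-empty, then $A_{w'}\subseteq A_w$, so $[w'],[y],[w]\in S_K$ and $w=c([w'])c([y])=c([w])$.
\end{proof}

To use Lemma~\ref{lem:completion} we need inverse graphs that satisfy the relations of $M$ and from which equalities in $M$ can be read back. For an idempotent $\varepsilon\in M$ let $\Sigma_\varepsilon$ be the Sch\"utzenberger graph of $\varepsilon$: its vertices are the elements $\xi\in M$ with $\xi\xi^{-1}=\varepsilon$, which include $\varepsilon$ itself, and for $y\in Y$ it has an edge labeled $y$ from $\xi$ to $\xi y$ whenever $\xi yy^{-1}=\xi$. In that case $(\xi y)(\xi y)^{-1}=\xi yy^{-1}\xi^{-1}=\varepsilon$, so $\xi y$ is a vertex.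

\begin{lemma}\label{lem:sigma}
The graph $\Sigma_\varepsilon$ is inverse. A word $t\in\hat Y^+$ is readable from a vertex $\xi$ if and only if $\xi tt^{-1}=\xi$, and then $\xi\cdot t=\xi t$. In particular, $\Sigma_\varepsilon$ satisfies every relation that holds in $M$.
\end{lemma}

\begin{proof}
An edge labeled $y$ from $\xi$ to $\xi'$ has $\xi'=\xi y$ and $\xi=\xi'y^{-1}$, so the graph is inverse; moreover $\xi'y^{-1}y=\xi yy^{-1}y=\xi'$. Conversely, let $\xi'$ be a vertex with $\xi'y^{-1}y=\xi'$ and put $\xi=\xi'y^{-1}$. Then $\xi\xi^{-1}=\xi'y^{-1}y\xi'^{-1}=\varepsilon$, $\xi yy^{-1}=\xi$ and $\xi y=\xi'$, so $y^{-1}$ is readable from $\xi'$ and leads to $\xi'y^{-1}$. This proves the second statement for letters of $\hat Y$. Let $t=t'y$ with $y\in\hat Y$ and $t'$ non-empty, and argue by induction. If $t$ is readable from $\xi$, then $\xi t't'^{-1}=\xi$ and $\xi t'yy^{-1}=\xi t'$, so $\xi tt^{-1}=\xi t'yy^{-1}t'^{-1}=\xi t't'^{-1}=\xi$, and $\xi\cdot t=\xi t'y$. Conversely, let $\xi tt^{-1}=\xi$. From $t't'^{-1}t=t$ we get $tt^{-1}t't'^{-1}=t't'^{-1}tt^{-1}=tt^{-1}$, so $\xi t't'^{-1}=\xi tt^{-1}t't'^{-1}=\xi$, and $t'$ is readable and leads to $\xi t'$. Also $t'yy^{-1}=(t'yy^{-1}t'^{-1})t'=tt^{-1}t'$, so $\xi t'yy^{-1}=\xi t'$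 and $y$ is readable from $\xi t'$. The last statement holds because the condition $\xi tt^{-1}=\xi$ and the element $\xi t$ depend only on the image of $t$ in $M$.
\end{proof}

We prove Proposition~\ref{prop:suf} by induction on $|A_u|$. The induction hypothesis lets us apply Lemma~\ref{lem:completion} to every graph whose tiles miss some point of the set $A$ under consideration, but not to a graph that covers $A$. The idea is to cover $A$ by two graphs, $C$ missing $a$ and $D$ missing $b$, with $a$ and $b$ far apart, each mapped to the same graph $\Sigma_\varepsilon$. The part of $C$ that can be reached from the common vertex $p$ without covering $b$ may be added to $D$, which then still misses $b$, and vice versa. This process stops exactly when the pair is linked, and then consistency says that the two maps glue to a map on the full graph covering $A$.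

For instance, in Example~\ref{ex:good} take $K=6$, $w=y_1^k$ with $k\ge7$, $A=[0,2k]$, $p=2k-2$, $a=2k$ and $b=0$. Start with $C=\Gamma_{[0,2k-2]}$, the closure of the first $k-1$ edges of $\pi_0(w)$, and with $D$ the last edge. Adding $\operatorname{comp}_p(C-b)=\Gamma_{[1,2k-2]}$ to $D$ and closing gives $D=\Gamma_{[1,2k]}$. Adding $\operatorname{comp}_p(D-a)=\Gamma_{[1,2k-1]}$ to $C$ gives $C=\Gamma_{[0,2k-1]}$. Now the pair is linked, with junction $\Gamma_{[1,2k-1]}$ and union $\Gamma_A$.

\begin{lemma}\label{lem:key}
Assume the hypotheses of Proposition~\ref{prop:suf}. Let $w\in\hat Y^+$, let $A=A_w$ satisfy $\operatorname{diam}A>2K$, and suppose that all true relations $u=v$ with $|A_u|<|A|$ hold in $M$. Let $\Delta=\operatorname{cl}(\pi_1(w))$, the component of $1$ in $\Gamma_A$. If $v\in\hat Y^+$ labels a closed path at $1$ in $\Delta$, then $ww^{-1}v=ww^{-1}$ in $M$.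
\end{lemma}

\begin{proof}
\emph{The points $a$ and $b$.} Let $uy$, with $y\in\hat Y$, be the shortest prefix of $w$ with $\tau(\pi_1(uy))=A$. A single tile has diameter at most $\kappa\le 2K<\operatorname{diam}A$, so $u$ is non-empty. Let $p$ be the end of $\pi_1(u)$ and $e$ the edge traversed by $y$ from $p$. Choose $a\in A\setminus\tau(\pi_1(u))$; then $a\in\tau(e)$. Choose $b\in A$ with $d(a,b)$ maximal. By the triangle inequality $\operatorname{diam}A\le2d(a,b)$, so $d(a,b)>K\ge\kappa$, and therefore $b\notin\tau(e)$. Put $\varepsilon=(uy)(uy)^{-1}\in M$, $\Sigma=\Sigma_\varepsilon$ and $\xi=\varepsilon u$. Since $\varepsilon(uy)(uy)^{-1}=\varepsilon$, the word $uy$ is readable in $\Sigma$ from $\varepsilon$; thus $u$ leads from $\varepsilon$ to $\xi$, and $y$ is readable from $\xi$. By Lemma~\ref{lem:sigma} and the induction hypothesis, $\Sigma$ satisfies all true relations whose first coordinate has fewer than $|A|$ points, so Lemma~\ref{lem:completion} applies with $\Phi=\Sigma$ to every $P\subseteq\Delta$ whose tiles miss $a$ or miss $b$.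

\emph{Admissible pairs.} Call a pair $(C,D)$ of full graphs contained in $\Delta$ \emph{admissible} if $\pi_1(u)\subseteq C$, $e\in D$, $a\notin\tau(C)$, $b\notin\tau(D)$, and there are morphisms $\varphi_C\colon C\to\Sigma$ and $\varphi_D\colon D\to\Sigma$ with $\varphi_C(1)=\varepsilon$ and $\varphi_C(p)=\varphi_D(p)=\xi$. Let $P_e$ be the graph formed by $e$ and its endpoints. The pair $(\operatorname{cl}(\pi_1(u)),\operatorname{cl}(P_e))$ is admissible. Both graphs lie in $\Delta$ and have the required tile unions by Lemma~\ref{lem:closure}. Lemma~\ref{lem:completion}, applied to $\pi_1(u)$ with $h=1$, $t=u$, $q=\varepsilon$, gives $\varphi_C$, which sends $p$ to $\varepsilon\cdot u=\xi$; applied to $P_e$ with $h=p$, $t=y$, $q=\xi$, it gives $\varphi_D$. As $\Delta$ is finite, we may choose an admissible pair $(C,D)$ for which the total number of vertices and edges of $C$ and of $D$ is maximal.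

\emph{A maximal pair is linked.} Put $J=\operatorname{comp}_p(C-b)$ and $J'=\operatorname{comp}_p(D-a)$. The graph $D\cup J$ is connected and its tiles miss $b$. A tour of $D$ at $p$ followed by a tour of $J$ at $p$ (empty if $J$ has no edge) runs through all its edges, and its label is readable in $\Sigma$ from $\xi$: the image of the first tour under $\varphi_D$ is closed at $\xi$, and the image of the second under $\varphi_C$ starts at $\xi$. Lemma~\ref{lem:completion} gives a morphism from $D'=\operatorname{cl}(D\cup J)\subseteq\Delta$ to $\Sigma$ with $p\mapsto\xi$, and $b\notin\tau(D')$. So $(C,D')$ is admissible, and maximality forces $D'=D$, that is, $J\subseteq D$. The edges of $J$ lie in $C$ and so avoid $E_a$; hence $J\subseteq J'$.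

For the reverse inclusion, the graph $C\cup J'$ is connected, its tiles miss $a$, and a tour of $C$ at $p$ followed by a tour of $J'$ at $p$ is readable from $\xi$ by means of $\varphi_C$ and $\varphi_D$. We obtain a morphism from $C'=\operatorname{cl}(C\cup J')\subseteq\Delta$ to $\Sigma$ with $p\mapsto\xi$. By (G2) it agrees with $\varphi_C$ on $C$, so it sends $1$ to $\varepsilon$, and $(C',D)$ is admissible. Maximality gives $J'\subseteq C$. The edges of $J'$ lie in $D$ and so avoid $E_b$; hence $J'\subseteq J$.

\emph{Gluing.} We have $A=\tau(\pi_1(u))\cup\tau(e)\subseteq\tau(C)\cup\tau(D)\subseteq A$. So $a,b\in\tau(C)\cup\tau(D)$, and $(C,D;a,b)$ is a linked pair of gap greater than $K$, hence consistent. Since $C\cup D$ is full, has tile union $A$ and contains $1$, it is the component of $1$ in $\Gamma_A$, namely $\Delta$. Since $C\cap D$ is connected and contains $p$, the morphisms $\varphi_C$ and $\varphi_D$ agree on it by (G2). They therefore define a morphism $\varphi\colon\Delta\to\Sigma$ with $\varphi(1)=\varepsilon$. The image of the closed path labeled $v$ is closed at $\varepsilon$, so $\varepsilon v=\varepsilon$ by Lemma~\ref{lem:sigma}. Finally, $\varepsilon w=w$ because $uy$ is a prefix of $w$,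 so $ww^{-1}\varepsilon=\varepsilon ww^{-1}=ww^{-1}$ and $ww^{-1}v=ww^{-1}\varepsilon v=ww^{-1}\varepsilon=ww^{-1}$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:suf}]
Let $[w]=[w']=(A,g)$ and assume that all true relations whose first coordinate has fewer than $|A|$ points hold in $M$. If $\operatorname{diam}A\le2K$, Lemma~\ref{lem:small} gives $w=w'$ in $M$. Otherwise let $\Delta$ be the component of $1$ in $\Gamma_A$. Both $\pi_1(w)$ and $\pi_1(w')$ run in $\Delta$ from $1$ to $g$, so $w'w^{-1}$ labels a closed path at $1$ in $\Delta$, and Lemma~\ref{lem:key} gives $ww^{-1}w'w^{-1}=ww^{-1}$. Multiplying on the right by $w$, we get $w=(ww^{-1})\,w'\,(w^{-1}w)\le w'$. Exchanging $w$ and $w'$ gives $w'\le w$, so $w=w'$ in $M$.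
\end{proof}

\section{Monadic second-order logic and decidability}\label{sec:mso}

\emph{Monadic second-order} (MSO) formulas over a relational structure are built from its relations and constants, equality and membership $z\in Z$, by Boolean connectives and quantification over elements $z$ and over subsets $Z$ of the domain. The MSO theory of the structure is \emph{decidable} if an algorithm tells, for each formula without free variables, whether it is true. We work in
\[
\mathbb C(H,X)=\bigl(H;\,1,\,(R_x)_{x\in X}\bigr),\qquad R_x=\{(g,gx):g\in H\},
\]
the labeled Cayley graph of $H$ with the vertex $1$ marked. An edge of $\Gamma$ is given by its initial vertex and its label, so a subgraph of $\Gamma$ is a tuple of subsets of $H$, over which MSO can quantify; and tiles are described by right multiplication by fixed elements, which follows paths in the Cayley graph. The difficulty is the word ``bounded'' in Theorem~\ref{thm:criterion}, which quantifies over integers. The action of $G$ lets us replace it by the finiteness of one set. Let $U=A_1\cup\dots\cup A_m$ and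
\[
\Lambda=\{b\in H:\text{there is an obstruction }(C,D;a,b)\text{ with }a\in U\}.
\]

\begin{lemma}\label{lem:lambda}
The semigroup $S$ is finitely presented if and only if $\Lambda$ is finite.
\end{lemma}

\begin{proof}
If all gaps of obstructions are at most $K$, then $\Lambda$ lies in the union of the balls of radius $K$ about the points of the finite set $U$. Conversely, let $\Lambda$ be finite and let $(C,D;a,b)$ be an obstruction. Since $a\in\tau(D)$, we have $a\in hA_i$ for some $h\in G$ and some $i$. Translating by $h^{-1}$ gives an obstruction of the same gap with $h^{-1}a\in U$, so $h^{-1}b\in\Lambda$, and the gap is at most $\max\{d(a',b'):a'\in U,\ b'\in\Lambda\}$. Now apply Theorem~\ref{thm:criterion}.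
\end{proof}

\begin{proposition}\label{prop:mso}
From words over $X\cup X^{-1}$ representing the elements $g_i$ and the elements of the sets $A_i$, one can compute an MSO sentence $\Theta$, and for each given integer $K\ge0$ an MSO sentence $\Theta_K$, such that $\Theta$ is true in $\mathbb C(H,X)$ if and only if $S$ is finitely presented, and $\Theta_K$ is true in $\mathbb C(H,X)$ if and only if every linked pair of gap greater than $K$ is consistent.
\end{proposition}

\begin{proof}
We define the required notions in turn; each definition is a formula computed from the input.

\emph{Right multiplication, distance and $G$.} For a word $f=l_1\cdots l_k$, the statement $z'=zf$ says that there are $z_0=z,z_1,\dots,z_k=z'$ with $R_x(z_{j-1},z_j)$ if $l_j=x$ and $R_x(z_j,z_{j-1})$ if $l_j=x^{-1}$. The statement $d(a,b)>K$ is the conjunction of $b\ne af$ over all words $f$ of length at most $K$. The statement $z\in G$ says that $z$ lies in every set that contains $1$ and is closed under right multiplication by all $g_i^{\pm1}$.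

\emph{Finiteness.} Call $z,z'$ adjacent if $z\ne z'$ and $R_x(z,z')$ or $R_x(z',z)$ for some $x$. A set $W$ is connected if it is non-empty and equals each non-empty $V\subseteq W$ that contains all elements of $W$ adjacent to an element of $V$. Call $V$ \emph{ray-like} if it is connected, exactly one of its elements is adjacent to exactly one element of $V$, and every other element is adjacent to exactly two elements of $V$. Let $\mathrm{Fin}(Z)$ say that there is a connected set $W\supseteq Z\cup\{1\}$ with no ray-like subset. A ray-like set is infinite, since the degrees in a finite graph have even sum. So if $Z$ is finite, any finite connected $W\supseteq Z\cup\{1\}$ witnesses $\mathrm{Fin}(Z)$. Let $Z$ be infinite and let $W\supseteq Z\cup\{1\}$ be connected. The graph induced on $W$ is infinite, connected and locally finite. K\"onig's lemma, that an infinite finitely branching rooted tree has an infinite branch, applied to a tree of shortest paths from $1$ in this graph, gives $v_0=1,v_1,v_2,\dots$ in $W$ with $v_j$ adjacent to $v_{j+1}$ and at distance $j$ from $1$ in the induced graph. Then $v_j$ and $v_k$ are adjacent only if $|j-k|=1$, so $\{v_0,v_1,\dots\}$ is ray-like. Thus $\mathrm{Fin}(Z)$ holds if and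 only if $Z$ is finite.

\emph{Subgraphs of $\Gamma$.} A subgraph is encoded by $\bar Z=(Z_0,\dots,Z_m)$, where $Z_0\subseteq G$ is the vertex set and $Z_i$ is the set of $h$ such that the edge $(h,i)$ is present; the tuples that arise are those with $Z_0\subseteq G$ and $h,hg_i\in Z_0$ for all $h\in Z_i$, $1\le i\le m$. Union, intersection and inclusion are componentwise. The subgraph is connected if $Z_0\ne\emptyset$ and $Z_0$ equals each non-empty $V\subseteq Z_0$ such that $h\in V\Leftrightarrow hg_i\in V$ for all $i$ and all $h\in Z_i$.

\emph{Tiles.} The statement $z\in\tau(\bar Z)$ is $\bigvee_i\bigvee_{f\in A_i}\exists h\,(h\in Z_i\wedge z=hf)$. The statement $(h,i)\in E_a$ is $\bigvee_{f\in A_i}a=hf$, and $hA_i\subseteq\tau(\bar Z)$ is $\bigwedge_{f\in A_i}hf\in\tau(\bar Z)$.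

\emph{Fullness.} A connected subgraph of a graph is a component exactly when it contains every edge incident with it. So $\bar Z$ is full if and only if $\mathrm{Fin}(Z_0)$ holds, $\bar Z$ is connected, $Z_i\ne\emptyset$ for some $i\ge1$, and for all $h\in G$ and $i$: if $hA_i\subseteq\tau(\bar Z)$ and $h\in Z_0$ or $hg_i\in Z_0$, then $h\in Z_i$.

\emph{Junctions.} For the same reason, $\operatorname{comp}_p(C-b)=\operatorname{comp}_p(D-a)$ holds if and only if there is a connected subgraph $J\ni p$, contained in $C-b$ and in $D-a$, that contains every edge of $C-b$ or of $D-a$ incident with one of its vertices.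

Hence ``linked pair'' and ``consistent'' are definable, which gives $\Theta_K$. The condition $a\in U$ is the disjunction of $a=1f$ over $f\in U$, so $b\in\Lambda$ is definable. Let $\Theta$ say that there is a set $Z$ with $\mathrm{Fin}(Z)$ whose elements are exactly the $b\in\Lambda$, and apply Lemma~\ref{lem:lambda}.
\end{proof}

To output a presentation we must compute $R_K$, and for this we need to recognize the elements of $S$.

\begin{lemma}\label{lem:member}
Let $(A,g)\in Sz(H)$ and let $N$ be the component of $1$ in $\Gamma_A$. Then $(A,g)\in S$ if and only if $N$ has an edge, $g\in V(N)$ and $\tau(N)=A$. In that case the label of any path in $N$ from $1$ to $g$ through all edges of $N$ represents $(A,g)$.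
\end{lemma}

\begin{proof}
If $(A,g)=[w]$, then by Lemma~\ref{lem:paths} the path $\pi_1(w)$ lies in $N$, ends at $g$ and has tile union $A$, so $A\subseteq\tau(N)\subseteq A$. Conversely, if the three conditions hold and $w$ labels a path as in the statement, then $A_w=\tau(N)=A$ and $g_w=g$.
\end{proof}

\begin{proposition}\label{prop:alg}
Given a decision procedure for the MSO theory of $\mathbb C(H,X)$ and generators $(A_i,g_i)$ of $S$ specified by words over $X\cup X^{-1}$, one can decide whether $S$ is finitely presented and, if it is, compute a finite presentation on the given generators.
\end{proposition}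

\begin{proof}
Decide $\Theta$. Suppose that it is true. A word $f$ represents the identity of $H$ if and only if the sentence $1=1f$ is true, so equality in $H$, distances, balls and $\kappa$ are computable. Decide $\Theta_K$ for $K=\kappa,\kappa+1,\dots$ until a true one is found; this happens by Theorem~\ref{thm:criterion}. By Proposition~\ref{prop:suf}, $S=\mathrm{Inv}\langle Y\mid R_K\rangle$. To compute $R_K$, list the pairs $(A,g)\in Sz(H)$ with $\operatorname{diam}A\le2K$, which lie in the ball of radius $2K$. For each, find the component of $1$ in $\Gamma_A$ by a search from $1$, testing at each vertex $h$ reached whether $hA_i\subseteq A$ and whether $hg_i^{-1}A_i\subseteq A$. Lemma~\ref{lem:member} then yields $S_K$ and the words $c(t)$, and products are computed in $Sz(H)$.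
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Take $H=F$. The pairs $(A_i,g_i)$ are computed from the given words by Munn's theorem. By Proposition~\ref{prop:alg} it suffices to decide the MSO theory of $\mathbb C(F,X)$, uniformly in $n$. Rabin's theorem \cite{Rabin} states that the MSO theory of the $k$-ary tree, that is, of the set of all words over a $k$-letter alphabet with the successor functions $\sigma_l(v)=vl$, is decidable. Take the alphabet $X\cup X^{-1}$, so $k=2n$, and identify $F$ with the set of reduced words. The empty word is the only vertex that is not a successor. The set of reduced words is the least set that contains the empty word and contains $\sigma_l(v)$ whenever it contains $v$ and $v$ is not in the image of $\sigma_{l^{-1}}$. For reduced words $g,h$, the relation $R_x(g,h)$ holds if and only if $h=\sigma_x(g)$ or $g=\sigma_{x^{-1}}(h)$, the second case occurring when $g$ ends in $x^{-1}$. Substituting these definitions and restricting the quantifiers to reduced words and sets of reduced words translates each sentence about $\mathbb C(F,X)$ into an equivalent sentence about the $2n$-ary tree. For uniformity in $n$, translate once more into the binary tree over $\{0,1\}$, coding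 the $j$th letter by $1^j0$: the codes of words form the least set containing the empty word and closed under the maps $v\mapsto v1^j0$, $1\le j\le k$, and these maps represent the successor functions.
\end{proof}

\section{Virtually free groups, expansions and monoids}\label{sec:ext}

The freeness of $F$ was used only to decide the MSO theory, so the result extends to other ambient monoids. Let $H$ be a group with generating set $X=\{x_1,\dots,x_n\}$, $n\ge1$, and let $\mathrm{Cay}(H,X)$ be the graph with vertex set $H$ and an edge $(h,x_i)$ from $h$ to $hx_i$ for each $h$ and $i$. The \emph{Margolis--Meakin expansion} is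
\[
M(H,X)=\{(P,g): P\text{ a finite connected subgraph of }\mathrm{Cay}(H,X),\ 1,g\in V(P)\},
\]
with $(P,g)(P',g')=(P\cup gP',gg')$. It remembers edges, where $Sz(H)$ remembers only vertices; we convert edges into points of a slightly larger group. Let $H'=H\times\mathbb Z/(n+1)$, with the word metric for the generators $(x_1,0),\dots,(x_n,0),(1,1)$, and let the \emph{marker} of an edge $e=(h,x_i)$ be $\omega(e)=(h,i)\in H'$.

\begin{lemma}\label{lem:embed}
The map $(P,g)\mapsto\bigl((V(P)\times\{0\})\cup\omega(E(P)),\,(g,0)\bigr)$ is an isomorphism of $M(H,X)$ onto an inverse submonoid of $Sz(H')$.
\end{lemma}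

\begin{proof}
The residues $0,1,\dots,n$ are distinct, so $\omega$ is injective and its image is disjoint from $H\times\{0\}$; hence the map is injective. Since $(g,0)(h,0)=(gh,0)$ and $(g,0)\omega(e)=\omega(ge)$, it preserves products and sends $(g^{-1}P,g^{-1})$ to the inverse of the image of $(P,g)$.
\end{proof}

In particular, Theorem~\ref{thm:criterion} applies to the finitely generated inverse subsemigroups of $M(H,X)$ for every $H$. A group is \emph{virtually free} if it has a free subgroup of finite index. The free inverse monoid on $X$ is $FI_n\cup\{1\}$, where the adjoined identity is represented by the empty word, and inverse monoid presentations are defined as quotients of free inverse monoids, with empty words allowed in relations.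

\begin{theorem}\label{thm:ext}
\begin{itemize}
\item[(a)] Let $H$ be a virtually free group with a finite generating set $X$. It is decidable whether a finitely generated inverse subsemigroup of $Sz(H)$ is finitely presented, and a finite presentation can be computed when it is.
\item[(b)] The same holds for finitely generated inverse subsemigroups of $M(H,X)$.
\item[(c)] The same holds for finitely generated inverse submonoids of free inverse monoids of finite rank, with inverse monoid presentations.
\end{itemize}
\end{theorem}

\begin{proof}
(a) The MSO theory of the labeled Cayley graph $(H;(R_x)_{x\in X})$ of a finitely generated virtually free group is decidable by Muller and Schupp \cite{MS}. Left multiplications are automorphisms of this structure and act transitively, so a formula $\phi(z)$ holds at $z=1$ if and only if $\forall z\,\phi(z)$ is true. Hence the MSO theory of $\mathbb C(H,X)$ is decidable, and Proposition~\ref{prop:alg} applies.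

(b) A free subgroup of finite index in $H$ has finite index in $H'$, so $H'$ is virtually free. The embedding of Lemma~\ref{lem:embed} is computable; apply (a) to $H'$.

(c) Delete the empty word from the given generators. If nothing is left, the monoid is trivial and finitely presented. Otherwise it is $S\cup\{1\}$, where $S\le FI_n$ is generated by the remaining elements $s_1,\dots,s_m$, and $1\notin S$. The proof of Lemma~\ref{lem:gens} works for monoids, with empty words allowed, so we need only consider presentations on $Y$. No relation $v=1$ with $v$ non-empty is true, so a set of true monoid relations becomes a subset $R$ of $\hat Y^+\times\hat Y^+$ once the trivial relation $1=1$ is deleted. The congruence generated by $R$ on the free inverse monoid on $Y$ is the one generated on the free inverse semigroup together with the pair $(1,1)$, so the monoid presented by $R$ is $\mathrm{Inv}\langle Y\mid R\rangle$ with an identity adjoined. Therefore $R$ presents the monoid $S\cup\{1\}$ if and only if it presents the semigroup $S$, and Theorem~\ref{thm:main} applies.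
\end{proof}

For the whole expansion the criterion can be evaluated directly, for every group. A \emph{simple cycle} is a closed path with at least one edge that repeats no edge and no vertex, apart from ending where it starts.

\begin{corollary}\label{cor:cycles}
Let $H$ be a group with finite generating set $X$. The inverse semigroup $M(H,X)\setminus\{1\}$, consisting of the elements $(P,g)$ with at least one edge in $P$, is finitely presented if and only if the lengths of the simple cycles of $\mathrm{Cay}(H,X)$ are bounded.
\end{corollary}

\begin{proof}
Let $P_i$ be the edge $(1,x_i)$ with its endpoints. The elements $(P_i,x_i)$ generate $M(H,X)\setminus\{1\}$: to obtain $(P,g)$, read a path in $P$ from $1$ to $g$ through all edges. Under the embedding of Lemma~\ref{lem:embed} we have $G=H\times\{0\}$, which we identify with $H$; then $\Gamma=\mathrm{Cay}(H,X)$, and the tile of an edge $e$ consists of its endpoints and $\omega(e)$. The marker $\omega(e)$ lies in no other tile, so every finite connected subgraph with at least one edge is full. Hence a linked pair $(C,D;a,b)$ is an obstruction if and only if $C\cap D$ is disconnected.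

Suppose that there are arbitrarily long simple cycles, and let $K\ge0$. Choose a simple cycle $Z$ whose length is at least $3$ and exceeds the size of a ball of radius $K$ in $H'$. Fix an edge $\alpha$ of $Z$. The markers of the edges of $Z$ are distinct, so some edge $\beta$ of $Z$ has $d(\omega(\alpha),\omega(\beta))>K$; in particular $\beta\neq\alpha$. Put $C=Z\setminus\alpha$, $D=Z\setminus\beta$, $a=\omega(\alpha)$, $b=\omega(\beta)$. These graphs are paths with at least two edges, hence full; $a\in\tau(D)\setminus\tau(C)$ and $b\in\tau(C)\setminus\tau(D)$; and $C-b=D-a=C\cap D=Z\setminus\{\alpha,\beta\}$ is disconnected. This is an obstruction of gap greater than $K$, so the semigroup is not finitely presented by Theorem~\ref{thm:criterion}.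

Conversely, let all simple cycles have length at most $L$, and let $(C,D;a,b)$ be an obstruction with junction $J$. We find a simple cycle that leaves $J$ through $C$ and returns through $D$. By Lemma~\ref{lem:junction}, $J$ is a component of the disconnected graph $C\cap D$, so $C\cap D$ has vertices outside $J$. Among all paths in $C$ from a vertex of $J$ to a vertex of $C\cap D$ outside $J$, choose a shortest one, $\gamma$, from $r$ to $z$. It repeats no vertex. No inner vertex of $\gamma$ lies in $D$: if it were in $J$, the final segment of $\gamma$ would be shorter, and otherwise the initial segment would be. No edge of $\gamma$ lies in $D$: such an edge has both ends in $D$, so it would be all of $\gamma$, and an edge of $C\cap D$ from $r$ to $z$ would put $z$ in $J$. The first edge of $\gamma$ is therefore an edge of $C$ incident with $J$ and not in $J$, so it belongs to $E_b$ by Lemma~\ref{lem:junction}. Let $\delta$ be a shortest path in $D$ from $z$ to a vertex of $J$, ending at $r'$. It repeats no vertex and meets $J$ only in $r'$, so none of its edges is in $J$, and its last edge belongs to $E_a$. Let $\sigma$ be a path in $J$ from $r'$ to $r$ that repeats no vertex; it is trivial if $r'=r$. The inner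 vertices and the edges of $\gamma$ are outside $D\supseteq\delta\cup\sigma$, the paths $\delta$ and $\sigma$ share only the vertex $r'$, and $z\notin J$; so $\gamma\delta\sigma$ is a simple cycle, of length at most $L$. Adjacent vertices are at distance at most $1$, so any two vertices of the cycle are at distance at most $L$. Each of $a$ and $b$ lies in the tile of an edge of the cycle, so $d(a,b)\le L+2\kappa$, where $\kappa$ is the largest diameter of a tile. The gaps are bounded, and Theorem~\ref{thm:criterion} applies.
\end{proof}

\begin{remark}
The semigroup of Example~\ref{ex:bad} is isomorphic to $M(\mathbb Z,\{2,3\})\setminus\{1\}$ by the map sending $[w]$ to the subgraph traced by $\pi_1(w)$ together with its end, since there the tile union and the edge set of a path determine each other; the points $x^kt^{\pm1}$ play the role of markers. The cycles $\Delta$ of that example are simple cycles of length $2N+2$ in $\mathrm{Cay}(\mathbb Z,\{2,3\})$.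
\end{remark}

\begin{thebibliography}{9}

\bibitem{CR} Jung Won Cho and Nik Ruskuc, \emph{Generators and presentations of inverse subsemigroups of the monogenic free inverse semigroup}, arXiv:2402.05875 (2024).

\bibitem{MS} Muller and Schupp, Theoret. Comput. Sci. \textbf{37} (1985).

\bibitem{OS} Oliveira and Silva, 2005.

\bibitem{Rabin} Rabin, Trans. AMS \textbf{141} (1969).

\end{thebibliography}
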